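# A finitely presented group with solvable word problem and no d-$\Sigma^0_2$ Scott sentence

## The group $R^n\rtimes EL_n(R)$

Throughout, groups are structures in the language $\{\cdot,{}^{-1},1\}$, $[a,b]=aba^{-1}b^{-1}$, and $[n]=\{1,\dots,n\}$. Consider the following condition on a group $G$.

> $(\ast)$ There is an injective, non-surjective endomorphism $\varphi$ of $G$ such that for every finite $S\subseteq G\setminus\{1\}$ there is an endomorphism $\psi$ of $G$ with $\psi\varphi=\mathrm{id}$ and $1\notin\psi(S)$.

**Theorem 1.** Let $R=\mathbb F_2\langle t,u\mid tu=1\rangle$ and let $n\ge 5$. Let $EL_n(R)\le GL_n(R)$ be the subgroup generated by the elementary matrices $1+rE_{ij}$ ($i\ne j$, $r\in R$), and let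
$$G=R^n\rtimes EL_n(R)\qquad(R^n=\text{column vectors}),\qquad (x,g)(y,h)=(x+gy,\,gh).$$
Then $G$ is finitely presented, has solvable word problem, satisfies $(\ast)$, and has no $\Pi^0_3$ Scott sentence. In particular it has no d-$\Sigma^0_2$ Scott sentence.

Let us unpack this. A Scott sentence describes a countable structure up to isomorphism among countable structures, and we ask how complicated such a description must be. Knight and Saraph proved that every finitely generated structure has a $\Sigma^0_3$ Scott sentence. For many finitely generated groups one can do better and find a d-$\Sigma^0_2$ sentence. Harrison-Trainor and Ho ("On optimal Scott sentences of finitely generated algebraic structures", arXiv:1702.06448, 2017) ask whether the best algorithmic behavior forces the simpler description: does every finitely presented group with solvable word problem have a d-$\Sigma^0_2$ Scott sentence? Theorem 1 answers no. The group $G$ does not even have a $\Pi^0_3$ Scott sentence, so for it the Knight–Saraph bound $\Sigma^0_3$ is optimal.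

The proof has two halves. The first is logic and a little ring theory: it turns "no $\Pi^0_3$ Scott sentence" into $(\ast)$, and reads $(\ast)$ off from the one-sided inverse $tu=1\neq ut$ in $R$. The second, longer half shows that $G$ is finitely presented. One published theorem is used there.

(A) $SL_n(\mathbb F_2[u,u^{-1}])$ is finitely presented for $n\ge3$. Sources: H. Behr, *J. reine angew. Math.* 495 (1998); or the Rank Theorem of Bux–Köhl–Witzel, *Ann. of Math.* 177 (2013), by which this $S$-arithmetic group, $S=\{0,\infty\}$, has finiteness length $2(n-1)-1\ge2$.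

Beyond (A) we use only textbook facts.

## Scott sentences and the levels $\Sigma^0_n$, $\Pi^0_n$

The logic $\mathcal L_{\omega_1\omega}$ allows countable conjunctions and disjunctions, but only finite strings of quantifiers.

**Definition.** A *Scott sentence* for a countable structure $\mathcal A$ is a sentence of $\mathcal L_{\omega_1\omega}$ whose countable models are exactly the isomorphic copies of $\mathcal A$.

By Scott's theorem every countable structure has one.

**Definition.** The $\Sigma^0_0=\Pi^0_0$ formulas are the finitary quantifier-free formulas. A $\Sigma^0_n$ formula is a countable disjunction of formulas $\exists\bar y\,\psi$ with $\psi\in\Pi^0_m$ for some $m<n$. A $\Pi^0_n$ formula is a countable conjunction of formulas $\forall\bar y\,\psi$ with $\psi\in\Sigma^0_m$ for some $m<n$. A *d-$\Sigma^0_n$ sentence* is the conjunction of a $\Sigma^0_n$ sentence and a $\Pi^0_n$ sentence.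

**Example (the group $\mathbb Z$).** Take the conjunction of: the axioms for torsion-free abelian groups (these are $\Pi^0_1$); the $\Sigma^0_2$ sentence
$$\exists x\bigwedge_{k\ge2}\forall y\;\, y^k\ne x;$$
and the $\Pi^0_2$ sentence
$$\forall x\,\forall y\,\Big(\bigvee_{k\ge2}\exists z\; z^k=x\ \vee\ \bigvee_{m\in\mathbb Z}y=x^m\Big).$$
This is d-$\Sigma^0_2$. It holds in $\mathbb Z$: the elements that are not proper multiples are exactly $\pm1$, and each of them generates. In any model, the second sentence provides an $x$ that is not a proper power, so $x\ne1$ (as $1=1^2$), and by the third sentence $x$ generates. A non-trivial torsion-free cyclic group is $\mathbb Z$. So this is a Scott sentence for $\mathbb Z$.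

The pattern is: "there is a tuple of a certain kind, and every tuple of that kind generates". The next section shows when this pattern works in general.

A remark on the language: a sentence in a smaller language of groups is also a sentence in the language $\{\cdot,{}^{-1},1\}$, so our negative results do not depend on the choice of language.

## Proper copies $\mathcal B\prec_1\mathcal A$ inside a finitely generated structure

**Definition.** $\mathcal B\prec_1\mathcal A$ means that $\mathcal B$ is a substructure of $\mathcal A$ and that $\mathcal A\models\theta(\bar b)\iff\mathcal B\models\theta(\bar b)$ for every finitary existential formula $\theta$ and every tuple $\bar b\in\mathcal B$.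

The direction from $\mathcal B$ to $\mathcal A$ is automatic. The content is that an existential statement about $\bar b$ with a witness in $\mathcal A$ already has a witness in $\mathcal B$.

**Example.** The proper subgroups of $\mathbb Z$ isomorphic to $\mathbb Z$ are the $k\mathbb Z$, $k\ge2$, and none satisfies $k\mathbb Z\prec_1\mathbb Z$. Indeed, the formula "$\exists y$: the $k$-fold sum of $y$ equals $b$" with $b=k$ holds in $\mathbb Z$ (take $y=1$) but fails in $k\mathbb Z$, where $k$-fold sums are multiples of $k^2$.

**Theorem 2.** For a finitely generated structure $\mathcal A$ in a countable language, the following are equivalent: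

1. $\mathcal A$ has a d-$\Sigma^0_2$ Scott sentence;
2. $\mathcal A$ has a $\Pi^0_3$ Scott sentence;
3. there is no proper substructure $\mathcal B\cong\mathcal A$ with $\mathcal B\prec_1\mathcal A$.

(The equivalence of 1 and 3 is due to Harrison-Trainor and Ho; we prove it as well.)

**Step 1: $1\Rightarrow2$.** This step is bookkeeping in the hierarchy. A $\Sigma^0_2$ sentence, preceded by an empty universal quantifier, is a conjunct allowed in a $\Pi^0_3$ sentence. The conjuncts of a $\Pi^0_2$ sentence are allowed as well. So the conjunction of a $\Sigma^0_2$ and a $\Pi^0_2$ sentence is $\Pi^0_3$.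

**Step 2: $2\Rightarrow3$.** We show that a bad copy $\mathcal B$ lets us build a countable structure that is not isomorphic to $\mathcal A$ and satisfies every $\Pi^0_3$ sentence true in $\mathcal A$.

Suppose $\mathcal B\cong\mathcal A$ is proper with $\mathcal B\prec_1\mathcal A$. Since $\mathcal B\cong\mathcal A$, the pair $(\mathcal B\subsetneq\mathcal A)$ can be copied on top of $\mathcal A$: there is $\mathcal A_1\supsetneq\mathcal A$ with the pair $(\mathcal A\subsetneq\mathcal A_1)$ isomorphic to $(\mathcal B\subsetneq\mathcal A)$. Iterating gives a chain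
$$\mathcal A=\mathcal A_0\prec_1\mathcal A_1\prec_1\mathcal A_2\prec_1\cdots$$
of proper extensions with every $\mathcal A_i\cong\mathcal A$. Let $\mathcal A_\infty$ be the union. It is countable, because $\mathcal A$ is finitely generated in a countable language. If an existential formula holds in $\mathcal A_\infty$ of a tuple from $\mathcal A_i$, its witnesses lie in some $\mathcal A_m$ with $m\ge i$, so it holds in $\mathcal A_m$, hence in $\mathcal A_i$ by $\mathcal A_i\prec_1\mathcal A_m$. So $\mathcal A_i\prec_1\mathcal A_\infty$ for all $i$.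

Any finite subset of $\mathcal A_\infty$ lies in some $\mathcal A_i\subsetneq\mathcal A_\infty$, so $\mathcal A_\infty$ is not finitely generated. Hence $\mathcal A_\infty\not\cong\mathcal A$.

A $\Pi^0_1$ formula is a countable conjunction of finitary universal formulas. If it is true in $\mathcal A_i$ of a tuple, it stays true in $\mathcal A_\infty$, because the negation of each conjunct is existential and $\mathcal A_i\prec_1\mathcal A_\infty$. Quantifier-free formulas keep their truth value. A $\Sigma^0_m$ formula with $m\le2$ is either quantifier-free or a disjunction of formulas $\exists\bar y\,\psi$ with $\psi$ in $\Pi^0_0$ or $\Pi^0_1$, so it also stays true when we pass from $\mathcal A_i$ to $\mathcal A_\infty$.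

Now let $\bigwedge_k\forall\bar x\,\psi_k$ be a $\Pi^0_3$ sentence true in $\mathcal A$, each $\psi_k\in\Sigma^0_m$ for some $m\le2$. Any tuple of $\mathcal A_\infty$ lies in some $\mathcal A_i\cong\mathcal A$, where $\psi_k$ holds of it, so $\psi_k$ holds of it in $\mathcal A_\infty$. Thus $\mathcal A_\infty$ satisfies every $\Pi^0_3$ sentence true in $\mathcal A$, and no $\Pi^0_3$ sentence is a Scott sentence for $\mathcal A$.

**Step 3: $3\Rightarrow1$.** We write down a d-$\Sigma^0_2$ sentence following the pattern of $\mathbb Z$.

Let $\bar a$ generate $\mathcal A$ and let $p(\bar x)$ be the conjunction of all finitary universal formulas (including quantifier-free ones) true of $\bar a$. This is a $\Pi^0_1$ formula. We first show that every $\bar b\in\mathcal A$ with $\mathcal A\models p(\bar b)$ generates $\mathcal A$.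

Put $\mathcal B=\langle\bar b\rangle$. The tuples $\bar a,\bar b$ have the same quantifier-free type, because $p$ contains every quantifier-free formula or its negation. So $\bar a\mapsto\bar b$ induces an isomorphism $\mathcal A\cong\mathcal B$. A tuple of $\mathcal B$ has the form $\bar\tau(\bar b)$ with terms $\bar\tau$. Suppose an existential $\theta(\bar\tau(\bar b))$ fails in $\mathcal B$. By the isomorphism, $\theta(\bar\tau(\bar a))$ fails in $\mathcal A$. Then $\neg\theta(\bar\tau(\bar x))$ is (equivalent to) a universal formula in $p$, so $\theta(\bar\tau(\bar b))$ fails in $\mathcal A$. Hence $\mathcal B\prec_1\mathcal A$, and $\mathcal B=\mathcal A$ by 3.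

So $\mathcal A$ satisfies
$$\exists\bar x\,p(\bar x)\ \wedge\ \forall\bar x\,\forall y\,\Big(\neg p(\bar x)\vee\bigvee_{\tau}y=\tau(\bar x)\Big),\tag{1}$$
where $\tau$ runs over all terms. The first conjunct is $\Sigma^0_2$. Since $\neg p$ is equivalent to a countable disjunction of existential formulas, the bracket is $\Sigma^0_1$ and the second conjunct is $\Pi^0_2$. In any countable model of (1), some tuple satisfies $p$; it generates the model and has the quantifier-free type of $\bar a$, so the model is isomorphic to $\mathcal A$. Hence (1) is a d-$\Sigma^0_2$ Scott sentence. $\square$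

## Retractions that avoid finite sets

For groups, clause 3 of Theorem 2 can be rewritten in terms of endomorphisms. Recall that a group is *Hopfian* if every surjective endomorphism is injective, and *co-Hopfian* if every injective endomorphism is surjective. (Finite groups are both; $\mathbb Z$ is Hopfian but not co-Hopfian, by $x\mapsto2x$.)

**Theorem 3.** Let $G$ be a finitely generated group. If $(\ast)$ holds, then $G$ has no $\Pi^0_3$ Scott sentence. If $G$ is finitely presented, then $G$ has a d-$\Sigma^0_2$ Scott sentence if and only if $(\ast)$ fails. In particular every finitely presented group that is Hopfian or co-Hopfian has one.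

**Step 1: $(\ast)$ gives a bad copy.** We show that $H=\varphi(G)$ violates clause 3 of Theorem 2. It is a proper subgroup isomorphic to $G$. For $\psi$ as in $(\ast)$ put $\rho=\varphi\psi:G\to H$. Since $\rho\varphi=\varphi\psi\varphi=\varphi$, the map $\rho$ fixes $H$ pointwise, and since $\varphi$ is injective, $1\notin\rho(S)$.

To see $H\prec_1G$, let $\chi$ be quantifier-free and $G\models\chi(\bar h,\bar g)$ with $\bar h\in H$. We may take the atomic formulas of $\chi$ in the form $w(\bar x,\bar y)=1$. Let $S$ be the finite set of non-trivial values $w(\bar h,\bar g)$ of the words $w$ occurring in $\chi$, and choose $\rho$ for this $S$. As $\rho$ is a homomorphism fixing $\bar h$, we have $\rho(w(\bar h,\bar g))=w(\bar h,\rho(\bar g))$. Trivial values go to $1$, and the non-trivial ones lie in $S$ and do not go to $1$. So each atomic formula has the same truth value at $(\bar h,\bar g)$ and at $(\bar h,\rho(\bar g))$, and $H\models\exists\bar y\,\chi(\bar h,\bar y)$. The other direction is trivial. By Theorem 2, $G$ has no $\Pi^0_3$ Scott sentence.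

**Step 2: the converse for finitely presented groups.** Here we want to turn $\prec_1$ into homomorphisms; finite presentability makes "being a homomorphism" a single finitary formula. Let $G=\langle\bar g\mid r_1,\dots,r_k\rangle$ be finitely presented without d-$\Sigma^0_2$ Scott sentence. By Theorem 2 there are a proper $H\prec_1G$ and an isomorphism $\varphi:G\to H$. Write $\varphi(g_i)=w_i(\bar g)$. Given a finite $S=\{v_j(\bar g)\}\subseteq G\setminus\{1\}$, consider
$$\exists\bar y\,\Big(\bigwedge_l r_l(\bar y)=1\ \wedge\ \bigwedge_i\varphi(g_i)=w_i(\bar y)\ \wedge\ \bigwedge_j v_j(\bar y)\ne1\Big),$$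
with the parameters $\varphi(g_i)\in H$. It holds in $G$ (take $\bar y=\bar g$), hence in $H$. A witness $\bar y\in H$ gives a homomorphism $\rho:G\to H$, $g_i\mapsto y_i$, with $\rho(\varphi(g_i))=w_i(\bar y)=\varphi(g_i)$ and $1\notin\rho(S)$. So $\rho\varphi=\varphi$, and $\psi=\varphi^{-1}\rho$ satisfies $\psi\varphi=\mathrm{id}$ and $1\notin\psi(S)$. This is $(\ast)$. Together with Step 1, and since a d-$\Sigma^0_2$ sentence is $\Pi^0_3$, this proves the equivalence.

**Step 3: Hopfian and co-Hopfian groups.** We check that they fail $(\ast)$. If $(\ast)$ holds, $\varphi$ shows that $G$ is not co-Hopfian. Any $\psi$ in $(\ast)$ is surjective because $\psi\varphi=\mathrm{id}$, and not injective, since otherwise $\varphi=\psi^{-1}$ would be onto. So $G$ is not Hopfian. $\square$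

Condition $(\ast)$ passes to products, so Theorem 1 has the following consequence. (Theorem 1 is proved below without using it.)

**Corollary 4.** If $G$ is as in Theorem 1 and $Q$ is any finitely presented group, then $G\times Q$ and $G*Q$ are finitely presented groups without $\Pi^0_3$ Scott sentence. Hence every finitely presented group with solvable word problem is a direct factor (and a free factor) of a finitely presented group with solvable word problem and no d-$\Sigma^0_2$ Scott sentence.

*Proof.* By Theorem 3 we need $(\ast)$ for both groups. Let $\varphi$, $\psi$ be as in $(\ast)$ for $G$.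

For $G\times Q$ use $\varphi\times\mathrm{id}$ and $\psi\times\mathrm{id}$, with $\psi$ chosen for the set of non-trivial $G$-components of the given elements. A given element $(g,q)\ne1$ has $q\ne1$, which is preserved, or $g\ne1$, and then $\psi(g)\ne1$. Clearly $\varphi\times\mathrm{id}$ is injective and not onto.

For $G*Q$ use $\varphi*\mathrm{id}$ and $\psi*\mathrm{id}$, with $\psi$ chosen for the set of all $G$-syllables of the normal forms of the given elements. Then the normal form of a given element is mapped to a reduced word of the same positive length, so its image is non-trivial. Since $(\psi*\mathrm{id})(\varphi*\mathrm{id})=\mathrm{id}$, the map $\varphi*\mathrm{id}$ is injective. It is not onto: the retraction $G*Q\to G$ killing $Q$ maps its image to $\varphi(G)\ne G$.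

Finally, direct and free products preserve finite presentability and solvability of the word problem. (In a free product, decompose the word into syllables, delete syllables that are trivial in their factor, merge, and repeat.) $\square$

## Which groups fail $(\ast)$, and a shift that satisfies it

Theorem 3 tells us where not to look. Finite groups, $\mathbb Z^d$ and finitely generated free groups are Hopfian. More generally, finitely generated linear groups over a field are residually finite (Mal'cev), and finitely generated residually finite groups are Hopfian. So when they are finitely presented, all of these have d-$\Sigma^0_2$ Scott sentences. A counterexample must be neither Hopfian nor co-Hopfian, and more: no single $\psi$ can serve in $(\ast)$, because a left inverse $\psi$ of $\varphi$ always has a non-trivial kernel element $z$ and then fails for $S=\{z\}$. We need a whole family of left inverses of one $\varphi$ whose kernels avoid any prescribed finite set.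

Without finite generation this is easy. Let $V$ be the $\mathbb F_2$-vector space with basis $v_0,v_1,v_2,\dots$, viewed as a group, and let $\varphi(v_i)=v_{i+1}$. This is injective and not onto. A left inverse must send $v_{i+1}\mapsto v_i$, and is free on $v_0$. Let $\psi_m(v_{i+1})=v_i$ and $\psi_m(v_0)=v_m$. Then
$$\psi_m\Big(c_0v_0+\sum_i c_{i+1}v_{i+1}\Big)=c_0v_m+\sum_i c_{i+1}v_i,$$
so $\ker\psi_m=\{0,\,v_0+v_{m+1}\}$. These kernels meet pairwise in $0$, so a finite set $S\not\ni0$ meets only finitely many of them, and $(\ast)$ holds.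

Of course $V$ is not finitely generated, so Theorem 3 says nothing about it. To make such a group finitely generated, we let a second group act on it and move generators around. The endomorphisms then have to commute with that action. This suggests a free module $R^n$ with $EL_n(R)$ acting by left multiplication, so that right multiplications by elements of $R$ are available as endomorphisms:
$$(x,g)\longmapsto(xs,g),\qquad s\in R,$$
is an endomorphism of $R^n\rtimes EL_n(R)$ since $(x+gy)s=xs+g(ys)$. If $\varphi$ is given by $t$ and $\psi$ by $s$, then $\psi\varphi=\mathrm{id}$ means $ts=1$. Over a commutative ring this makes $t$ a unit and $\varphi$ surjective. So $R$ must contain an element with a one-sided inverse, and $\mathbb F_2\langle t,u\mid tu=1\rangle$ is the most direct choice.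

## The ring $\mathbb F_2\langle t,u\mid tu=1\rangle$

**Step 1: a basis and a faithful module.** This makes $R$ explicit. Let $R$ act on $V$ by $uv_i=v_{i+1}$, $tv_i=v_{i-1}$ for $i\ge1$, $tv_0=0$; indeed $tu$ acts as $1$. The relation $tu=1$ lets us remove every subword $tu$, so the elements $u^it^j$ span $R$. They act linearly independently: given a nonzero finite sum $\sum c_{ij}u^it^j$, let $j$ be minimal with some $c_{ij}\ne0$ and apply the operator to $v_j$. The terms with larger second exponent kill $v_j$, and the result is $\sum_ic_{ij}v_i\ne0$. So $\{u^it^j\}_{i,j\ge0}$ is a basis of $R$, and $R$ acts faithfully on $V$. Also, $R$ is the monoid algebra $\mathbb F_2[B]$ of the monoid $B=\langle t,u\mid tu=1\rangle$.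

**Step 2: matrix units and the ideal $I$.** We identify the failure of $ut=1$. Let $f=1-ut$. Then $tf=t-tut=0$ and $fu=u-utu=0$; moreover $fv_0=v_0$ and $fv_i=0$ for $i\ge1$. Put
$$e_{ab}=u^aft^b\qquad(a,b\ge0).$$
For example $e_{00}=f$ and $e_{01}=ft=t-ut^2$, which sends $v_1$ to $v_0$ and kills the other basis vectors. In general $e_{ab}v_c=\delta_{bc}v_a$, so by faithfulness
$$e_{ab}e_{cd}=\delta_{bc}e_{ad},\tag{2}$$
and the $e_{ab}$ are linearly independent. Let $I$ be their span. We have $ue_{ab}=e_{a+1,b}$, $e_{ab}t=e_{a,b+1}$, $te_{ab}=e_{a-1,b}$ (or $0$ if $a=0$), and $e_{ab}u=e_{a,b-1}$ (or $0$ if $b=0$). So $I$ is the two-sided ideal generated by $f=e_{00}$, and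
$$R/I=\mathbb F_2\langle t,u\mid tu=ut=1\rangle=\mathbb F_2[u,u^{-1}]=:A.$$

**Step 3: the first left inverse, and why it is not enough.** Define $\varphi(x,g)=(xt,g)$. The obvious left inverse is $\psi(x,g)=(xu,g)$, as $tu=1$. With $e_1$ the first standard basis vector, $\psi(e_1f,1)=(e_1fu,1)=1$, so $\psi$ fails for $S=\{(e_1f,1)\}$. But we have room. We have $ts=1$ exactly when $t(s-u)=0$, and $ty=0$ implies $y=(ut+f)y=fy$, while $tf=0$. So the solutions of $ts=1$ are exactly $s\in u+fR$. On the basis vector $v_0$ of the shift example we could choose the image freely; here the freedom is the choice of the element of $fR$. Imitating that example, we put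
$$s_m=u+ft^m=u+e_{0m},\qquad \psi_m(x,g)=(xs_m,g)\qquad(m\ge0).$$
Now $fs_m=ft^m\neq0$, so $\psi_m$ does not kill $(e_1f,1)$.

**Step 4: $G$ satisfies $(\ast)$.** We check the definition for the family $\psi_m$. Since $ts_m=tu+tft^m=1$, we have $\psi_m\varphi=\mathrm{id}$, so $\varphi$ is injective. It is not surjective: every element of $Rt$ kills $v_0$, so $1\notin Rt$ and $(e_1,1)\notin\varphi(G)$.

*Claim:* for $0\ne x\in R^n$, at most one $m$ satisfies $xs_m=0$. Suppose $xs_m=xs_{m'}=0$ with $m\ne m'$. Subtracting, $x(e_{0m}-e_{0m'})=0$. Multiplying on the right by $e_{m0}$ and using (2), $xe_{00}=0$. Hence $xe_{0m}=xe_{00}e_{0m}=0$, and so $xu=xs_m-xe_{0m}=0$. Therefore $x=x(ut+f)=xut+xe_{00}=0$, a contradiction.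

Now $\ker\psi_m=\{(x,1):xs_m=0\}$. So each element of a finite $S\subseteq G\setminus\{1\}$ lies in $\ker\psi_m$ for at most one $m$, and all but finitely many $m$ satisfy $1\notin\psi_m(S)$. Thus $(\ast)$ holds.

**Step 5: the word problem.** We reduce it to matrix multiplication. $G$ is the group of matrices $\begin{pmatrix}g&x\\0&1\end{pmatrix}$ with $g\in EL_n(R)$, $x\in R^n$, and it will turn out to be finitely generated. Arithmetic in $R$ is computable in the basis $u^it^j$: the product $u^it^ju^kt^l$ equals $u^{i+k-j}t^l$ if $k\ge j$, and $u^it^{j-k+l}$ otherwise. So, for a fixed finite generating set, one decides whether a word is trivial by multiplying the matrices of the generators and their inverses and comparing with the identity matrix.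

Once $G$ is known to be finitely generated, Theorem 3 and Step 4 show that $G$ has no $\Pi^0_3$ Scott sentence. It remains to prove that $G$ is finitely presented, and this takes the rest of the lecture.

## Finite presentability: why reducing modulo $I$ is not enough by itself

A natural attempt is to reduce $EL_n(R)$ modulo $I$. This gives a surjection $EL_n(R)\to EL_n(A)=SL_n(A)$ onto a group that is finitely presented by (A), and one would like to combine a presentation of the quotient with one of the kernel. We shall see in Lemma 8 that the kernel is the group $\Phi$ of all invertible matrices over $\mathbb F_2$, with rows and columns indexed by $[n]\times\mathbb N$, that differ from the identity in finitely many entries. This is an infinite union of finite groups $GL_D(\mathbb F_2)$ in which every finite subset lies in one of them, so it is not finitely generated. An extension of a finitely presented group by such a kernel need not be finitely presented, and (A) alone gives nothing.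

What helps is to start from above. Recall the Steinberg group.

**Definition.** For a ring $R'$, $St_n(R')$ is the group with generators $x_{ij}(r)$ ($i,j\in[n]$, $i\ne j$, $r\in R'$) and relations

* (S1) $x_{ij}(r)x_{ij}(s)=x_{ij}(r+s)$;
* (S2) $[x_{ij}(r),x_{jl}(s)]=x_{il}(rs)$ for $i,j,l$ distinct;
* (S3) $[x_{ij}(r),x_{kl}(s)]=1$ for $j\ne k$, $i\ne l$.

The matrices $1+rE_{ij}$ satisfy these relations. For example $[1+rE_{12},1+sE_{23}]=1+rsE_{13}$. So there is a surjection $St_n(R')\to EL_n(R')$, $x_{ij}(r)\mapsto1+rE_{ij}$. Write
$$K=\ker(St_n(R)\to EL_n(R)),\qquad K_A=\ker(St_n(A)\to EL_n(A)).$$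

The plan is as follows. First, the Steinberg version $\tilde G=R^n\rtimes St_n(R)$ of $G$ is finitely presented (Lemma 6), so it is enough that $K$ is normally generated by a finite set. By (A), this is true of $K_A$. And reduction modulo $I$ maps $K$ isomorphically onto $K_A$: the part of $St_n(R)$ that dies modulo $I$ is a Steinberg group of infinite matrices over $\mathbb F_2$, and over $\mathbb F_2$ the map from the Steinberg group to matrices is injective (Lemma 7). So the infinitely generated $\Phi$ causes no harm: it contributes nothing to $K$.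

## Two commutator identities

Both halves of the plan build new root elements as commutators and check the Steinberg relations for them. The same two identities serve each time.

**Lemma 5.** Let $a,b,c$ be elements of a group with $[a,c]=1$.

(i) If $[b,c]$ commutes with $c$ and with $d=[a,b]$, then $[a,[b,c]]=[d,c]$.

(ii) If $e=[b,c]$ commutes with $[a,b]$ and with $[a,e]$, then $[[a,b],c]=[a,e]$.

*Proof.* (i) As $a$ commutes with $c$ and $aba^{-1}=db$,
$$a[b,c]a^{-1}=[aba^{-1},c]=[db,c]=d\,(bcb^{-1}c^{-1})\,c\,d^{-1}c^{-1}=d[b,c]d^{-1}\cdot[d,c]=[b,c][d,c].$$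
So $[a,[b,c]]=[b,c][d,c][b,c]^{-1}=[d,c]$, because $[b,c]$ commutes with $d$ and $c$.

(ii) Note $cbc^{-1}=e^{-1}b$. Hence
$$c[a,b]c^{-1}=[a,cbc^{-1}]=[a,e^{-1}b]=ae^{-1}ba^{-1}b^{-1}e=[a,e^{-1}]\,e^{-1}[a,b]\,e=[a,e^{-1}][a,b].$$
So $[[a,b],c]=[a,b]\,(c[a,b]c^{-1})^{-1}=[a,e^{-1}]^{-1}=e^{-1}aea^{-1}=e^{-1}[a,e]e=[a,e]$. $\square$

In a Steinberg group with $a=x_{ij}(p)$, $b=x_{jk}(q)$, $c=x_{kl}(r)$, both sides of (i) are $x_{il}(pqr)$, computed once as $p(qr)$ and once as $(pq)r$: identity (i) is associativity.

## A finite presentation of $R^n\rtimes St_n(R)$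

Let $\tilde G$ be the group with generators $x_{ij}(r)$, where now $i\in[n]$, $j\in[n+1]$, $i\ne j$, $r\in R$, and relations (S1), (S2), (S3). All first indices lie in $[n]$; the index $n+1$ occurs only as a second index.

We have $\tilde G\cong R^n\rtimes St_n(R)$, where $St_n(R)$ acts through $EL_n(R)$ and $x_{i,n+1}(s)$ corresponds to $e_is\in R^n$. To see this, sort the relations. Those without the index $n+1$ define $St_n(R)$. By (S1) and (S3), the $x_{i,n+1}(s)$ commute with each other and are additive in $s$; these relations present $R^n$. By (S2) with $l=n+1$,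
$$x_{ij}(r)\,x_{j,n+1}(s)\,x_{ij}(r)^{-1}=x_{i,n+1}(rs)\,x_{j,n+1}(s),$$
and by (S3) $x_{ij}(r)$ commutes with $x_{k,n+1}(s)$ for $k\ne j$. This says exactly that $x_{ij}(r)$ acts by $e_js\mapsto e_js+e_irs$ and fixes $e_ks$ for $k\ne j$, which is the action of $1+rE_{ij}$. So this is the standard presentation of the semidirect product. Treating the vectors as an extra column of root elements means that one argument handles $St_n(R)$ and $R^n$ together.

**Lemma 6.** $\tilde G$ is finitely presented.

Let $W$ be the free monoid on $\{t,u\}$, with empty word $\emptyset$ (representing $1$). For $L\ge1$ consider the relations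

* $(a_L)$ $x_{ij}(w)^2=1$ if $|w|\le L$;
* $(b_L)$ $[x_{ij}(w),x_{jl}(w')]=x_{il}(ww')$ if $i,j,l$ are distinct and $|w|+|w'|\le L$;
* $(c_L)$ $[x_{ij}(w),x_{kl}(w')]=1$ if $j\ne k$, $i\ne l$ and $|w|,|w'|\le L$.

Let $\hat G$ have generators $x_{ij}(w)$ with $|w|\le1$ ($i\in[n]$, $j\in[n+1]$, $i\ne j$), and the finitely many relations $(a_1),(b_1),(c_1)$ together with
$$[x_{ij}(t),x_{jl}(u)]=x_{il}(\emptyset)\qquad(i,j,l\text{ distinct}).\tag{3}$$
We show $\hat G\cong\tilde G$. The idea is to define $x_{il}(w)$ for longer words as commutators and to prove that all relations follow by induction on length. So suppose elements $x_{ij}(w)\in\hat G$ for $|w|\le L$ are given and satisfy $(a_L),(b_L),(c_L)$. We extend to $L+1$. All auxiliary indices are taken in $[n]$; they exist because $n\ge5$.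

**Step 1: defining $x_{il}(w)$ for $|w|=L+1$.** We must see that the commutator does not depend on how we split $w$ or on the middle index. For $w=pq$ with $p,q\neq\emptyset$ and $j\in[n]\setminus\{i,l\}$ put $y_j(p,q)=[x_{ij}(p),x_{jl}(q)]$.

Let $i,j,k,l$ be distinct and $w=pqr$ with $p,r\ne\emptyset$ ($q=\emptyset$ allowed). Apply Lemma 5(i) to $a=x_{ij}(p)$, $b=x_{jk}(q)$, $c=x_{kl}(r)$. Since $|q|+|r|\le L$ and $|p|+|q|\le L$, $(b_L)$ gives $[b,c]=x_{jl}(qr)$ and $d=[a,b]=x_{ik}(pq)$. By $(c_L)$, $a$ commutes with $c$ (as $j\ne k$, $i\ne l$), $x_{jl}(qr)$ commutes with $c=x_{kl}(r)$ (as $l\ne k$, $j\ne l$), and $x_{jl}(qr)$ commutes with $d=x_{ik}(pq)$ (as $l\ne i$, $j\ne k$). So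
$$y_j(p,qr)=[a,[b,c]]=[d,c]=y_k(pq,r).$$
With $q=\emptyset$ this says $y_j(p,r)=y_k(p,r)$: independence of the middle index. For general $q$ it then says $y_j(p,qr)=y_k(pq,r)=y_j(pq,r)$: independence of the splitting. Let $x_{il}(w)$ be the common value.

**Step 2: $(c_{L+1})$.** We need commutation for the new elements. Let $j\ne k$, $i\ne l$, and first $|w|=L+1$, $|w'|\le L$. Choose $m\in[n]\setminus\{i,j,k,l\}$ (here $n\ge5$ is used) and write $x_{ij}(w)=[x_{im}(p),x_{mj}(q)]$ with $w=pq$, $p,q\ne\emptyset$. Then $x_{im}(p)$ commutes with $x_{kl}(w')$ because $m\ne k$, $i\ne l$, and $x_{mj}(q)$ does because $j\ne k$, $m\ne l$, both by $(c_L)$. So $x_{ij}(w)$ commutes with $x_{kl}(w')$. The condition on the indices is symmetric, so the case $|w|\le L$, $|w'|=L+1$ follows. If $|w|=|w'|=L+1$, write $x_{kl}(w')=[x_{km}(p'),x_{ml}(q')]$ and use the case just proved for both factors: $x_{ij}(w)$ commutes with $x_{km}(p')$ as $j\ne k$, $i\ne m$, and with $x_{ml}(q')$ as $j\ne m$, $i\ne l$.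

**Step 3: $(a_{L+1})$.** We show that the new elements are involutions. Let $x_{il}(w)=[a,b]$ with $a=x_{ij}(p)$, $b=x_{jl}(q)$. By $(c_{L+1})$ it commutes with $a$, and $a^2=1$. So $1=[a^2,b]=a[a,b]a^{-1}[a,b]=[a,b]^2$.

**Step 4: $(b_{L+1})$.** We need the product relation for total length $L+1$. If both words are nonempty, it is the definition. The cases with one empty word remain. Let $w=pq$ have length $L+1$ with $p,q\ne\emptyset$, and let $i,j,k,l$ be distinct, $k\in[n]$.

For $[x_{ij}(w),x_{jl}(\emptyset)]$ apply Lemma 5(ii) to $a=x_{ik}(p)$, $b=x_{kj}(q)$, $c=x_{jl}(\emptyset)$. Here $[a,c]=1$ by $(c_L)$, $[a,b]=x_{ij}(w)$ by definition, $e=[b,c]=x_{kl}(q)$ by $(b_L)$, and $[a,e]=[x_{ik}(p),x_{kl}(q)]=x_{il}(w)$ by definition. By $(c_{L+1})$, $e=x_{kl}(q)$ commutes with $x_{ij}(w)$ (as $l\ne i$, $k\ne j$) and with $x_{il}(w)$ (as $l\ne i$, $k\ne l$). So $[x_{ij}(w),x_{jl}(\emptyset)]=[a,e]=x_{il}(w)$.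

For $[x_{ij}(\emptyset),x_{jl}(w)]$ apply Lemma 5(i) to $a=x_{ij}(\emptyset)$, $b=x_{jk}(p)$, $c=x_{kl}(q)$. Here $[a,c]=1$, $d=[a,b]=x_{ik}(p)$ by $(b_L)$, and $[b,c]=x_{jl}(w)$ by definition. By $(c_{L+1})$, $x_{jl}(w)$ commutes with $c=x_{kl}(q)$ (as $l\ne k$, $j\ne l$) and with $d=x_{ik}(p)$ (as $l\ne i$, $j\ne k$). So $[x_{ij}(\emptyset),x_{jl}(w)]=[d,c]=[x_{ik}(p),x_{kl}(q)]=x_{il}(w)$.

By induction we now have elements $x_{ij}(w)\in\hat G$ for all $w\in W$, satisfying $(a_L),(b_L),(c_L)$ for all $L$. By (3), $x_{ij}(tu)=x_{ij}(\emptyset)$.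

**Step 5: from words to elements of $R$.** We show that $x_{ij}(w)$ depends only on the image of $w$ in $B$, and then define $x_{ij}(r)$. For distinct $i,m,m',j$, using the product relation twice on each side,
$$x_{ij}(w\,tu\,w')=[x_{im}(w),[x_{mm'}(tu),x_{m'j}(w')]]=[x_{im}(w),[x_{mm'}(\emptyset),x_{m'j}(w')]]=x_{ij}(ww').$$
Two words have the same image in $B$ exactly when one can pass from one to the other by inserting and deleting subwords $tu$. So $x_{ij}(b)$ is well defined for $b\in B$. Since $R=\mathbb F_2[B]$, and since for fixed $i,j$ the $x_{ij}(b)$ are commuting involutions by $(a_L)$ and $(c_L)$, we may define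
$$x_{ij}\Big(\sum_{b\in F}b\Big)=\prod_{b\in F}x_{ij}(b)\qquad(F\subseteq B\text{ finite}),$$
and (S1) holds. (S3) holds because it holds for all factors. (S2) holds for elements of $B$. It extends to $R$ by the identities
$$[xx',y]=x[x',y]x^{-1}[x,y],\qquad[x,yy']=[x,y]\,y[x,y']y^{-1},$$
because by (S3) the elements $x_{il}(\cdot)$ commute with the $x_{ij}(\cdot)$ and the $x_{jl}(\cdot)$; so the commutator is bilinear, as is $(r,s)\mapsto rs$.

**Step 6: the two groups are isomorphic.** We exhibit inverse maps. By Step 5, $x_{ij}(r)\mapsto x_{ij}(r)$ defines a homomorphism $\tilde G\to\hat G$. Conversely the defining relations of $\hat G$ hold in $\tilde G$ for the elements $x_{ij}(\bar w)$, where $\bar w\in R$ is the image of $w$: for $(a_1)$ note $x_{ij}(\bar w)^2=x_{ij}(2\bar w)=1$, and (3) holds because $tu=1$ in $R$. So there is a homomorphism $\hat G\to\tilde G$ sending $x_{ij}(w)$, $|w|\le1$, to $x_{ij}(\bar w)$. By induction on length, using $x_{il}(pq)=[x_{ij}(p),x_{jl}(q)]$ in $\hat G$ and (S2) in $\tilde G$, it sends $x_{ij}(w)$ to $x_{ij}(\bar w)$ for all $w\in W$.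 Hence the composite $\tilde G\to\hat G\to\tilde G$ fixes every $x_{ij}(b)$, $b\in B$, and these generate $\tilde G$ by (S1). The composite $\hat G\to\tilde G\to\hat G$ fixes the generators of $\hat G$. So $\hat G\cong\tilde G$. $\square$

In particular $\tilde G$ and its quotients $St_n(R)$, $St_n(A)$ and $G$ are finitely generated.

## The Steinberg presentation over $\mathbb F_2$

Over $\mathbb F_2$ each root subgroup has a single non-trivial element, so we write $x_{\alpha\beta}$ for $x_{\alpha\beta}(1)$. We allow infinite index sets.

**Lemma 7.** Let $\Omega$ be a set with at least three elements, finite or infinite. Let $St_\Omega$ be the group with generators $x_{\alpha\beta}$ ($\alpha\ne\beta$ in $\Omega$) and relations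

* (R1) $x_{\alpha\beta}^2=1$;
* (R2) $[x_{\alpha\beta},x_{\beta\gamma}]=x_{\alpha\gamma}$ for $\alpha,\beta,\gamma$ distinct;
* (R3) $[x_{\alpha\beta},x_{\gamma\delta}]=1$ for $\beta\ne\gamma$, $\alpha\ne\delta$.

Then $x_{\alpha\beta}\mapsto T_{\alpha\beta}:=1+E_{\alpha\beta}$ defines an isomorphism of $St_\Omega$ onto $GL_{\mathrm{fin}}(\Omega,\mathbb F_2)=\bigcup_{D\subseteq\Omega\text{ finite}}GL_D(\mathbb F_2)$.

Here a matrix in $GL_D(\mathbb F_2)$ is extended by the identity outside $D$. For example, $T_{\alpha\beta}T_{\beta\alpha}T_{\alpha\beta}$ is the matrix that exchanges the basis vectors $\alpha$ and $\beta$, since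
$$\begin{pmatrix}1&1\\0&1\end{pmatrix}\begin{pmatrix}1&0\\1&1\end{pmatrix}\begin{pmatrix}1&1\\0&1\end{pmatrix}=\begin{pmatrix}0&1\\1&1\end{pmatrix}\begin{pmatrix}1&1\\0&1\end{pmatrix}=\begin{pmatrix}0&1\\1&0\end{pmatrix}.$$

**Step 1: reduction to finite $\Omega$.** The relations hold for the $T_{\alpha\beta}$, and these generate by Gaussian elimination; so the map is defined and onto. A word in the $x_{\alpha\beta}$ with trivial image involves only indices from a finite set $D$ with at least three elements, and if it is trivial in $St_D$ it is trivial in $St_\Omega$. So for injectivity we may assume $\Omega=[d]$, $d\ge3$. The rest of the proof is a Bruhat decomposition carried out in the presented group.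

**Step 2: a copy of the symmetric group.** We construct Weyl elements. Let $w_{ij}=x_{ij}x_{ji}x_{ij}$, so $w_{ij}^2=1$ by (R1), and let $s=(i\,j)$. We claim
$$w_{ij}\,x_{kl}\,w_{ij}^{-1}=x_{s(k)s(l)}.\tag{4}$$

* If $\{k,l\}\cap\{i,j\}=\emptyset$, use (R3).
* Let $l\ne i,j$. Conjugate $x_{jl}$ successively by $x_{ij}$, $x_{ji}$, $x_{ij}$. The first gives $[x_{ij},x_{jl}]x_{jl}=x_{il}x_{jl}$. The second sends $x_{il}$ to $[x_{ji},x_{il}]x_{il}=x_{jl}x_{il}$ and fixes $x_{jl}$, so it gives $x_{jl}x_{il}\cdot x_{jl}=x_{il}$, as $x_{il}$ and $x_{jl}$ commute. The third fixes $x_{il}$. So $x_{jl}\mapsto x_{il}$, and since $w_{ij}^2=1$, also $x_{il}\mapsto x_{jl}$.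
* Let $k\ne i,j$. Conjugate $x_{ki}$ successively by $x_{ij}$, $x_{ji}$, $x_{ij}$. As $[x_{ij},x_{ki}]=x_{kj}^{-1}=x_{kj}$, the first gives $x_{kj}x_{ki}$. The second sends $x_{kj}$ to $x_{ki}x_{kj}$ and fixes $x_{ki}$, so it gives $x_{ki}x_{kj}\cdot x_{ki}=x_{kj}$. The third fixes $x_{kj}$. So $x_{ki}\mapsto x_{kj}$, and also $x_{kj}\mapsto x_{ki}$.
* Finally, with $m\ne i,j$, $x_{ij}=[x_{im},x_{mj}]\mapsto[x_{jm},x_{mi}]=x_{ji}$, and then also $x_{ji}\mapsto x_{ij}$.

By (4), $w_{ij}w_{kl}w_{ij}^{-1}=w_{s(k)s(l)}$. Conjugating $w_{ij}$ by itself gives $w_{ij}=w_{ji}$. Put $w_i=w_{i,i+1}$ and $s_i=(i\;i{+}1)$. Then $w_i^2=1$; $w_iw_j=w_jw_i$ for $|i-j|\ge2$; and $w_iw_{i+1}w_i=w_{i,i+2}=w_{i+1}w_iw_{i+1}$. By the Coxeter presentation of $S_d$, $s_i\mapsto w_i$ defines a homomorphism $\sigma\mapsto w_\sigma$ from $S_d$, and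
$$w_\sigma x_{kl}w_\sigma^{-1}=x_{\sigma(k)\sigma(l)}.\tag{5}$$
The image of $w_\sigma$ in $GL_d(\mathbb F_2)$ is the permutation matrix of $\sigma$, by the example above.

**Step 3: the upper triangular subgroup.** We collect how $U=\langle x_{kl}:k<l\rangle$ interacts with the $w_i$. For $i<d$ let $x=x_{i,i+1}$ and $U_i=\langle x_{kl}:k<l,\ (k,l)\ne(i,i+1)\rangle$. Conjugation by $x$ fixes a generator $x_{kl}$ of $U_i$ unless $k=i+1$ or $l=i$. If $k=i+1<l$, then $x_{kl}\mapsto x_{il}x_{kl}$. If $k<l=i$, then $x_{kl}\mapsto x_{k,i+1}x_{kl}$. In both cases the extra factor lies in $U_i$. So $x$ normalizes $U_i$ and $U=U_i\{1,x\}$. Also $w_i$ normalizes $U_i$ by (5), since $s_i$ permutes the pairs $k<l$ other than $(i,i+1)$.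

**Step 4: $St_{[d]}=\bigcup_\sigma Uw_\sigma U$.** Call the union $M$. We want to write each element as $vw_\sigma v'$ with $v,v'\in U$. The group is generated by $U$ and the $w_i$, because every $x_{kl}$ is conjugate to $x_{12}$ by some $w_\sigma$. Since $1\in M$ and $UM=M$, and $w_i=w_i^{-1}$, it suffices that $w_iM\subseteq M$. By Step 3,
$$w_iUw_\sigma U=w_iU_i\{1,x\}w_\sigma U\subseteq Uw_i\{1,x\}w_\sigma U.$$
Here $w_iw_\sigma=w_{s_i\sigma}$. Consider $w_ixw_\sigma$.

* If $\sigma^{-1}(i)<\sigma^{-1}(i+1)$, then $w_\sigma^{-1}xw_\sigma=x_{\sigma^{-1}(i)\,\sigma^{-1}(i+1)}\in U$, so $w_ixw_\sigma\in w_iw_\sigma U=w_{s_i\sigma}U$.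
* Otherwise put $\tau=s_i\sigma$. Then $\tau^{-1}(i)=\sigma^{-1}(i+1)<\sigma^{-1}(i)=\tau^{-1}(i+1)$ and $w_\sigma=w_iw_\tau$, so $w_ixw_\sigma=w_ixw_iw_\tau=x_{i+1,i}w_\tau$. Since $w_i=x\,x_{i+1,i}\,x$, we have $x_{i+1,i}=xw_ix$, and $x_{i+1,i}w_\tau=xw_ixw_\tau\in Uw_iw_\tau U$, as $w_\tau^{-1}xw_\tau\in U$.

So $w_iM\subseteq M$.

**Step 5: the order of $U$.** We need that $U$ maps injectively to matrices. Put $U^{(e)}=\langle x_{kl}:k<l\le e\rangle$. We show $|U^{(e)}|\le2^{e(e-1)/2}$ by induction on $e$, the case $e=1$ being trivial. By (R1) and (R3), $P=\langle x_{ke}:k<e\rangle$ is abelian and generated by $e-1$ involutions, so $|P|\le2^{e-1}$. It is normalized by $U^{(e-1)}$, since for $k<l<e$ conjugation by $x_{kl}$ sends $x_{le}$ to $x_{ke}x_{le}$ and fixes the other generators of $P$. So $U^{(e)}=P\,U^{(e-1)}$ has order at most $2^{e-1}\cdot2^{(e-1)(e-2)/2}=2^{e(e-1)/2}$. For $e=d$: $|U|\le2^{d(d-1)/2}$, and $U$ maps onto the unitriangular group, which has exactly this order. So $U$ maps injectively.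

**Step 6: injectivity.** Let $vw_\sigma v'\mapsto1$ with $v,v'\in U$. Then the permutation matrix of $\sigma$ is a product of upper triangular matrices, so it is upper triangular and $\sigma=1$. Hence $vv'\in U$ maps to $1$, so $vv'=1$ by Step 5, and $vw_\sigma v'=vv'=1$. By Step 4 this covers all elements. $\square$

## The part of $St_n(R)$ that dies modulo $I$

Let $N\trianglelefteq St_n(R)$ be the normal closure of all $x_{ij}(y)$, $y\in I$. Then $St_n(R)/N\cong St_n(A)$. Indeed $x_{ij}(r)\mapsto x_{ij}(r+I)$ kills $N$, and $x_{ij}(r+I)\mapsto x_{ij}(r)N$ is a well-defined inverse: if $r-r'\in I$, then $x_{ij}(r)=x_{ij}(r')x_{ij}(r-r')\in x_{ij}(r')N$.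

Let $\Omega=[n]\times\mathbb N$, and say that $(i,a)$ lies in *block* $i$. The ring $M_n(R)$ acts faithfully on $V^n=\mathbb F_2[\Omega]$, where the basis element $(i,a)$ is $v_a$ in the $i$-th coordinate. Under this action $e_{ab}E_{ij}$ becomes the matrix unit $E_{(i,a),(j,b)}$, so $M_n(I)$ is the set of all $\Omega\times\Omega$ matrices with finitely many nonzero entries. Put $\Phi=GL_n(R)\cap(1+M_n(I))$.

**Lemma 8.** (a) $\Phi=GL_{\mathrm{fin}}(\Omega,\mathbb F_2)$.

(b) The image of $N$ in $EL_n(R)$ is $\Phi=\ker(EL_n(R)\to EL_n(A))$.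

(c) $N\cap K=1$.

*Proof of (a).* Let $1+y\in\Phi$ and let $D\subseteq\Omega$ be finite with $y$ supported on $D\times D$. Then $1+y$ preserves $\mathbb F_2[D]$, fixes the basis vectors outside $D$, and is injective. So it restricts to an invertible map of the finite-dimensional space $\mathbb F_2[D]$ and lies in $GL_D(\mathbb F_2)$. Conversely, an element of $GL_D(\mathbb F_2)$, extended by the identity, lies in $1+M_n(I)$ together with its inverse, hence in $\Phi$.

*Proof of (b).* By (a), $\Phi$ is generated by the $T_{\alpha\beta}$. For $\alpha=(i,a)$, $\beta=(j,b)$ with $i\ne j$, $T_{\alpha\beta}=1+e_{ab}E_{ij}$ is the image of $x_{ij}(e_{ab})\in N$. If $\alpha,\beta$ lie in the same block $i$, then $T_{\alpha\beta}=[T_{\alpha\gamma},T_{\gamma\beta}]$ with $\gamma$ in a block $m\ne i$. So $\Phi$ is contained in the image of $N$. The image of $N$ is trivial modulo $I$, so it is contained in $EL_n(R)\cap(1+M_n(I))=\ker(EL_n(R)\to EL_n(A))$, which is contained in $\Phi$. So all three groups coincide.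

*Proof of (c).* By (b), $N$ maps onto $\Phi$, which by Lemma 7 is presented by generators $T_{\alpha\beta}$ and relations (R1)–(R3). We lift the $T_{\alpha\beta}$ to elements $\tau_{\alpha\beta}\in N$ satisfying the same relations, and show that they generate $N$. This gives a surjective section $\Phi\to N$, and $N\to\Phi$ must be injective.

**Step 1: cross-block elements.** These have obvious lifts. For $\alpha=(i,a)$, $\beta=(j,b)$ with $i\ne j$ let $\tau_{\alpha\beta}=x_{ij}(e_{ab})\in N$. We check the relations among these.

* (C1) $\tau_{\alpha\beta}^2=1$.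
* (C2) $[\tau_{\alpha\beta},\tau_{\beta\gamma}]=\tau_{\alpha\gamma}$ if $\alpha,\beta,\gamma$ lie in three different blocks.
* (C3) $[\tau_{\alpha\beta},\tau_{\gamma\delta}]=1$ if $\beta\ne\gamma$, $\alpha\ne\delta$ (with $\alpha,\beta$ in different blocks and $\gamma,\delta$ in different blocks).

(C1) is (S1), and (C2) is (S2) with $e_{ab}e_{bc}=e_{ac}$. For (C3) let $\tau_{\alpha\beta}=x_{ij}(e_{ab})$ and $\tau_{\gamma\delta}=x_{kl}(e_{cd})$.

* If $j\ne k$, $i\ne l$, this is (S3).
* If $j=k$, $i\ne l$, then $b\ne c$ because $\beta\ne\gamma$, and the commutator is $x_{il}(e_{ab}e_{cd})=x_{il}(0)=1$.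
* If $i=l$, $j\ne k$, then $a\ne d$ because $\alpha\ne\delta$, and the commutator is $x_{kj}(e_{cd}e_{ab})^{-1}=1$.
* If $j=k$, $i=l$, then $b\ne c$ and $a\ne d$. Write $x_{ji}(e_{cd})=[x_{jm}(e_{cc}),x_{mi}(e_{cd})]$ with $m\ne i,j$. The factor $x_{jm}(e_{cc})$ commutes with $x_{ij}(e_{ab})$ by the second case (as $b\ne c$), and $x_{mi}(e_{cd})$ does by the third (as $a\ne d$).

The last case is the one for which $St_n(R)$ has no defining relation, since the roots are opposite. The idempotents $e_{cc}$ let us route around it.

**Step 2: elements within a block.** We define the missing $\tau_{\alpha\beta}$. For $\alpha\ne\beta$ in the same block put $\tau_{\alpha\beta}=[\tau_{\alpha\gamma},\tau_{\gamma\beta}]$ with $\gamma$ in another block. To see that $\gamma$ does not matter, let first $\gamma,\gamma'$ lie in different blocks, both different from that of $\alpha,\beta$. Apply Lemma 5(i) to $a=\tau_{\alpha\gamma}$, $b=\tau_{\gamma\gamma'}$, $c=\tau_{\gamma'\beta}$. By (C3), $a$ commutes with $c$ (as $\gamma\ne\gamma'$, $\alpha\ne\beta$). By (C2), $[b,c]=\tau_{\gamma\beta}$ and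 $d=[a,b]=\tau_{\alpha\gamma'}$. By (C3), $\tau_{\gamma\beta}$ commutes with $c=\tau_{\gamma'\beta}$ and with $d=\tau_{\alpha\gamma'}$. So $[\tau_{\alpha\gamma},\tau_{\gamma\beta}]=[\tau_{\alpha\gamma'},\tau_{\gamma'\beta}]$. If $\gamma,\gamma'$ are in the same block, compare both with an element of a third block.

**Step 3: (R1)–(R3) for all $\tau_{\alpha\beta}$.** We extend the relations of Step 1 to all pairs. In what follows $\mu$ is always chosen in a block different from those of all other indices in play; this is possible since $n\ge5$.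

(R3) Let $\beta\ne\gamma$, $\alpha\ne\delta$. If both pairs are cross-block this is (C3). Let $\alpha,\beta$ be in the same block, so $\tau_{\alpha\beta}=[\tau_{\alpha\mu},\tau_{\mu\beta}]$. If $\gamma,\delta$ are in different blocks, both factors commute with $\tau_{\gamma\delta}$ by (C3): for $\tau_{\alpha\mu}$ because $\mu\ne\gamma$, $\alpha\ne\delta$, and for $\tau_{\mu\beta}$ because $\beta\ne\gamma$, $\mu\ne\delta$. By symmetry this also settles the case of a cross-block pair $\alpha,\beta$ and a pair $\gamma,\delta$ within one block. If $\gamma,\delta$ are in the same block too, the cross-block elements $\tau_{\alpha\mu}$ and $\tau_{\mu\beta}$ commute with $\tau_{\gamma\delta}$ by what was just proved, with roles exchanged.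

(R1) For cross-block pairs this is (C1). If $\alpha,\beta$ are in the same block, $\tau_{\alpha\beta}=[\tau_{\alpha\mu},\tau_{\mu\beta}]$ commutes with $\tau_{\alpha\mu}$ by (R3). So $1=[\tau_{\alpha\mu}^2,\tau_{\mu\beta}]=\tau_{\alpha\beta}^2$.

(R2) Let $\alpha,\beta,\gamma$ be distinct. If the blocks are all different, this is (C2). If $\alpha,\gamma$ share a block not containing $\beta$, it is the definition. Three cases remain.

* *Case A:* $\alpha,\beta$ in one block, $\gamma$ in another. Apply Lemma 5(ii) to $a=\tau_{\alpha\mu}$, $b=\tau_{\mu\beta}$, $c=\tau_{\beta\gamma}$. Here $[a,c]=1$ by (R3), $e=[b,c]=\tau_{\mu\gamma}$ and $[a,e]=\tau_{\alpha\gamma}$ by (C2), and $[a,b]=\tau_{\alpha\beta}$ by definition. By (R3), $e=\tau_{\mu\gamma}$ commutes with $\tau_{\alpha\beta}$ (as $\gamma\ne\alpha$, $\mu\ne\beta$) and with $\tau_{\alpha\gamma}$ (as $\gamma\ne\alpha$, $\mu\ne\gamma$). So $[\tau_{\alpha\beta},\tau_{\beta\gamma}]=[a,e]=\tau_{\alpha\gamma}$.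
* *Case B:* $\beta,\gamma$ in one block, $\alpha$ in another. Apply Lemma 5(i) to $a=\tau_{\alpha\beta}$, $b=\tau_{\beta\mu}$, $c=\tau_{\mu\gamma}$. Here $[a,c]=1$ by (R3), $d=[a,b]=\tau_{\alpha\mu}$ by (C2), and $[b,c]=\tau_{\beta\gamma}$ by definition. By (R3), $\tau_{\beta\gamma}$ commutes with $c=\tau_{\mu\gamma}$ (as $\gamma\ne\mu$, $\beta\ne\gamma$) and with $d=\tau_{\alpha\mu}$ (as $\gamma\ne\alpha$, $\beta\ne\mu$). So $[\tau_{\alpha\beta},\tau_{\beta\gamma}]=[d,c]=[\tau_{\alpha\mu},\tau_{\mu\gamma}]=\tau_{\alpha\gamma}$.
* *Case C:* all in one block. Take $a,b,c$ as in Case A. Again $[a,c]=1$ and $[a,b]=\tau_{\alpha\beta}$. Now $e=[\tau_{\mu\beta},\tau_{\beta\gamma}]=\tau_{\mu\gamma}$ by Case B, and $[a,e]=[\tau_{\alpha\mu},\tau_{\mu\gamma}]=\tau_{\alpha\gamma}$ by definition. The required commutations hold by (R3) as in Case A. So $[\tau_{\alpha\beta},\tau_{\beta\gamma}]=\tau_{\alpha\gamma}$.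

**Step 4: the $\tau_{\alpha\beta}$ generate $N$.** Let $N_0=\langle\tau_{\alpha\beta}\rangle$. It is generated by the $x_{kl}(y)$ with $y\in I$, since the elements within blocks are commutators of cross-block ones and the $e_{ab}$ span $I$. So $N_0\le N$, and it suffices to show that $N_0$ is normal, i.e. that conjugation by each $x_{ij}(r)$ maps each $x_{kl}(y)$, $y\in I$, into $N_0$.

* If $j\ne k$, $i\ne l$, then $x_{kl}(y)$ is fixed.
* If $j=k$, $i\ne l$, the result is $x_{il}(ry)x_{jl}(y)\in N_0$, as $ry\in I$.
* If $i=l$, $j\ne k$, then $[x_{ki}(y),x_{ij}(r)]=x_{kj}(yr)$, so the result is $x_{kj}(yr)^{-1}x_{ki}(y)\in N_0$.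
* If $(k,l)=(j,i)$, by additivity we may take $y=e_{cd}$ and write $x_{ji}(e_{cd})=[x_{jm}(e_{cc}),x_{mi}(e_{cd})]$ with $m\ne i,j$. The conjugates of both factors lie in $N_0$ by the previous two cases.

Since the inverse of $x_{ij}(r)$ is again of this form, $N_0$ is normal, so $N_0=N$.

**Step 5: conclusion.** We combine the two presentations. By Lemma 7 and (a), $\Phi$ is presented by generators $T_{\alpha\beta}$ and relations (R1)–(R3). By Steps 3 and 4, $T_{\alpha\beta}\mapsto\tau_{\alpha\beta}$ defines a surjection $\Phi\to N$. The map $N\to\Phi$ sends each $\tau_{\alpha\beta}$ to $T_{\alpha\beta}$: this is clear for cross-block pairs, and for the others $[T_{\alpha\gamma},T_{\gamma\beta}]=T_{\alpha\beta}$. So the composite $\Phi\to N\to\Phi$ is the identity. As $\Phi\to N$ is onto, $N\to\Phi$ is injective, i.e. $N\cap K=1$. $\square$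

## $K$ is normally generated by a finite set

The next lemma is how finite presentability of a quotient is used.

**Lemma 9.** The kernel of a surjection $\pi:F\to Q$ from a finitely generated group onto a finitely presented group is the normal closure of a finite set.

*Proof.* Let $F=\langle f_1,\dots,f_k\rangle$ and $Q=\langle\bar y\mid r_1,\dots,r_s\rangle$ with $\bar y$ finite. Choose words with $y_j=v_j(\pi(\bar f))$ and $\pi(f_i)=u_i(\bar y)$. Let $M$ be the normal closure in $F$ of the finitely many elements $r_l(\bar v(\bar f))$ and $f_i^{-1}u_i(\bar v(\bar f))$. All of them are in $\ker\pi$, so $M\le\ker\pi$. By the first kind of elements, $y_j\mapsto v_j(\bar f)M$ defines a homomorphism $Q\to F/M$, and by the second kind it is surjective. Its composite with $F/M\to Q$ sends $y_j$ to $v_j(\pi(\bar f))=y_j$, so it is the identity. Hence $Q\to F/M$ is bijective, $F/M\to Q$ is its inverse, and $M=\ker\pi$. $\square$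

**Lemma 10.** $K$ is the normal closure in $St_n(R)$ of a finite set.

**Step 1: the statement for $K_A$.** Here (A) enters. The ring $A=\mathbb F_2[u,u^{-1}]$ is Euclidean, so $EL_n(A)=SL_n(A)$, which is finitely presented by (A). Since $St_n(A)$ is finitely generated, Lemma 9 shows that $K_A$ is the normal closure in $St_n(A)$ of a finite set $S$.

**Step 2: $K\to K_A$ is bijective.** This is what allows us to lift $S$. The projection $St_n(R)\to St_n(R)/N=St_n(A)$ maps $K$ to $K_A$, and injectively, as $K\cap N=1$ by Lemma 8(c). For surjectivity let $z\in K_A$ and choose a lift $\tilde z\in St_n(R)$. Its image in $EL_n(R)$ lies in $\ker(EL_n(R)\to EL_n(A))=\Phi$, which by Lemma 8(b) is the image of $N$. So there is $\nu\in N$ with the same image as $\tilde z$. Then $\tilde z\nu^{-1}\in K$, and it maps to $z$.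

**Step 3: lifting the normal generators.** Let $\tilde S\subseteq K$ be the preimage of $S$ under the bijection $K\to K_A$. It is finite. The normal closure of $\tilde S$ in $St_n(R)$ is contained in $K$, and since $St_n(R)\to St_n(A)$ is onto, it maps onto the normal closure of $S$, which is $K_A$. As $K\to K_A$ is bijective, the normal closure of $\tilde S$ equals $K$. $\square$

**End of the proof of Theorem 1.** We now pass from $\tilde G$ to $G$. The group $K$ acts trivially on $R^n$, because $St_n(R)$ acts through $EL_n(R)$. So $K$ commutes with $R^n$ and is normal in $\tilde G=R^n\rtimes St_n(R)$, with $\tilde G/K=R^n\rtimes EL_n(R)=G$. By Lemma 10, $K$ is the normal closure in $\tilde G$ of a finite set, and $\tilde G$ is finitely presented by Lemma 6. Hence $G$ is finitely presented.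

In particular $G$ is finitely generated, so the matrix computation above solves its word problem. It satisfies $(\ast)$, so by Theorem 3 it has no $\Pi^0_3$ Scott sentence, and since every d-$\Sigma^0_2$ sentence is $\Pi^0_3$, no d-$\Sigma^0_2$ Scott sentence. This proves Theorem 1, and with it Corollary 4. The smallest case is $n=5$: the group $R^5\rtimes EL_5(R)$ with $R=\mathbb F_2\langle t,u\mid tu=1\rangle$. $\blacksquare$
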